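# Testing conjugacy of homomorphisms on finite groups

## 1. Theorem A, and the stronger statement that is proved

All homomorphisms from a compact topological group into a Lie group are assumed to be continuous.

**Theorem A.** Let $G$ be a real Lie group with finitely many connected components. The following two conditions on $G$ are equivalent.

1. For every *finite* group $\Gamma$ and all homomorphisms $\phi_1,\phi_2:\Gamma\to G$: if for each $x\in\Gamma$ the elements $\phi_1(x),\phi_2(x)$ are conjugate in $G$, then there is one $g\in G$ with $\phi_2(x)=g\phi_1(x)g^{-1}$ for all $x\in\Gamma$.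
2. The same statement for every *compact* group $\Gamma$.

The hypothesis in both conditions allows the conjugating element to depend on $x$; the conclusion asks for one that does not. We fix names for this.

**Definition.** For a compact group $\Gamma$, homomorphisms $\phi_1,\phi_2:\Gamma\to G$ are *element-conjugate* if $\phi_1(x)\sim\phi_2(x)$ for every $x\in\Gamma$, where $\sim$ is conjugacy in $G$. They are *globally conjugate* if $\phi_2=\mathrm{Ad}(g)\phi_1$ for some $g\in G$, where $\mathrm{Ad}(g)(y)=gyg^{-1}$. The group $G$ is *acceptable* if condition 1 holds, and *strongly acceptable* if condition 2 holds.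

So Theorem A says: $G$ is acceptable if and only if it is strongly acceptable. The question comes from Jun Yu, "Acceptable compact Lie groups", arXiv:1806.06316 (2018). One direction is trivial, because finite groups are compact. For the other we know something about finite groups only, and must conclude something about, say, $\Gamma=SU(3)$.

What we prove is sharper. We need a replacement for "maximal torus" when $\Gamma$ is disconnected.

**Definition.** Let $\Gamma$ be a compact Lie group. Fix a maximal torus $T$ of $\Gamma^0$ and a positive root system $\Delta^+$ of $(\Gamma^0,T)$. Let $\Gamma_+$ be the group of all $\gamma\in\Gamma$ that normalize $T$ and preserve $\Delta^+$.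

The group $\Gamma^0$ acts transitively on the pairs (maximal torus, positive system), and the stabilizer of $(T,\Delta^+)$ in $\Gamma^0$ is $T$. Hence
$$\Gamma=\Gamma^0\Gamma_+,\qquad \Gamma_+\cap\Gamma^0=T. \tag{1}$$
If $\Gamma$ is connected, $\Gamma_+=T$. If $\Gamma=O(2)$, there are no roots and $\Gamma_+=O(2)$. If $\Gamma=SU(3)\rtimes\langle\sigma\rangle$ with $\sigma$ complex conjugation, then $\sigma$ inverts the diagonal torus $T$, so it sends $\Delta^+$ to $-\Delta^+$. The antidiagonal element $w_0$ of $N(T)$ also sends $\Delta^+$ to $-\Delta^+$, so $\Gamma_+=T\cup Tw_0\sigma$.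

**Theorem B.** Let $G$ be acceptable with finitely many components, $\Gamma$ a compact Lie group, $\phi_1,\phi_2:\Gamma\to G$ homomorphisms. If $\phi_1(x)\sim\phi_2(x)$ for all $x\in\Gamma_+$ *of finite order*, then $\phi_1,\phi_2$ are globally conjugate. (For $\Gamma$ connected it suffices to test torsion elements of a maximal torus.)

On the way we find restrictions on acceptable groups.

**Theorem C.** Let $G$ be compact and acceptable, and let $M$ be the connected normal subgroup of $G^0$ belonging to a simple ideal of $\mathrm{Lie}(G)$. Then $M$ is not of type $E_6,E_7,E_8,F_4$; if $M$ has type $B_n$, $n\ge3$, then $M\cong SO(2n+1)$; if $M$ has type $D_n$, $n\ge4$, then $M\cong SO(2n)$ or $PSO(2n)$, and $M\cong SO(8)$ if $n=4$.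

**Theorem B implies Theorem A.** Let $G$ be acceptable and let $\phi_1,\phi_2$ be element-conjugate on a compact group $\Gamma$. The image $\Gamma'$ of $(\phi_1,\phi_2):\Gamma\to G\times G$ is compact, hence a closed subgroup of a Lie group, hence a compact Lie group. The two projections $\Gamma'\to G$ are element-conjugate. By Theorem B they are globally conjugate, and then so are $\phi_1,\phi_2$.

## 2. Two computations by hand: $U(n)$ and $PU(3)$

**Example 2.1 ($U(n)$ is strongly acceptable).** If $\phi_1,\phi_2:\Gamma\to U(n)$ are element-conjugate, they have equal characters. Representations of a compact group with equal characters are isomorphic, and for unitary representations the isomorphism can be taken unitary. For connected $\Gamma$ we also see Theorem B: conjugacy at torsion elements of $T$ gives equal characters on a dense subset of $T$, hence on $T$, hence on $\Gamma$, since every element is conjugate into $T$.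

**Example 2.2 ($PU(3)$ is not acceptable).** Let $\omega=e^{2\pi i/3}$, $X=\mathrm{diag}(1,\omega,\omega^2)$ and $Z$ the cyclic permutation matrix $Ze_k=e_{k+1}$ (indices $k=0,1,2$ mod $3$). Both lie in $SU(3)$ and $XZX^{-1}Z^{-1}=\omega$. Their classes $x,z$ in $PU(3)$ generate a group $Q\cong(\mathbb Z/3)^2$. The lifts $X^aZ^b$ and $X^cZ^d$ have commutator $\omega^{ad-bc}$. So a lift $Y\in SU(3)$ of a nontrivial element of $Q$ satisfies $Y'YY'^{-1}=\omega Y$ for some $Y'$. Its spectrum is therefore invariant under multiplication by $\omega$, so it is $\{\mu,\mu\omega,\mu\omega^2\}$, and $\det Y=1$ gives $\mu^3=1$: the spectrum is $\{1,\omega,\omega^2\}$. Hence all nontrivial elements of $Q$ are conjugate in $PU(3)$. Let $\lambda\in\mathrm{Aut}(Q)$ be $x\mapsto x$, $z\mapsto z^{-1}$. The inclusion $Q\to PU(3)$ and its composite with $\lambda$ are element-conjugate. They are not globally conjugate: conjugation preserves the scalar commutator of lifts of $x$ and $z$, which is $\omega$, but lifts of $x$ and $z^{-1}$ have commutator $\omega^{-1}$.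 We use this pair again in Section 9.

## 3. Compact targets, and density of finite subgroups

**Step 1. Compact $G$.** The purpose is to assume from now on that $G$ is compact. Mostow's theorem (Hochschild, *The Structure of Lie Groups*, Ch. XV, Thm 3.1) gives a maximal compact subgroup $K\subset G$ such that every compact subgroup of $G$ is conjugate to a subgroup of $K$, and a submanifold $E\subset G$ with $kEk^{-1}=E$ for $k\in K$ such that $E\times K\to G$, $(e,k)\mapsto ek$, is a diffeomorphism.

**Lemma 3.1.** Let $X$ be a set and $\phi_1,\phi_2:X\to K$ maps with $\phi_2=g\phi_1g^{-1}$ for some $g\in G$. Then $\phi_2=k\phi_1k^{-1}$ for some $k\in K$.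

*Proof.* Write $g=ek$ and $\psi=k\phi_1k^{-1}$. From $\phi_2=e\psi e^{-1}$,
$$(\phi_2(x)e\phi_2(x)^{-1})\,\phi_2(x)=\phi_2(x)e=e\,\psi(x).$$
Both outer expressions are of the form (element of $E$)(element of $K$), so $\phi_2(x)=\psi(x)$ by uniqueness. $\square$

If $G$ is acceptable, so is $K$: homomorphisms $\Gamma\to K$ that are element-conjugate in $K$ are globally conjugate in $G$, hence in $K$ (take $X=\Gamma$). And Theorem B for $K$ implies it for $G$: conjugate $\phi_1(\Gamma)$ and $\phi_2(\Gamma)$ into $K$; elements of $K$ that are $G$-conjugate are $K$-conjugate (take $X$ a point); apply Theorem B in $K$. **From now on $G$ is compact.**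

**Step 2. The natural first attempt.** The purpose is to see how far approximation by finite groups goes. If $\Gamma$ contains finite subgroups $F_1\subset F_2\subset\cdots$ with dense union, acceptability gives for each $k$ an element $g_k$ that works on $F_k$, and compactness gives one $g$ that works on all of $\Gamma$.

**Definition.** A compact Lie group $F$ is *torus-by-finite* if $F^0$ is a torus.

Examples are $O(2)$ and the normalizer $N_{SU(2)}(T_1)=T_1\cup T_1j$ of the diagonal torus, with $j^2=-1$.

**Lemma 3.2.** A torus-by-finite group $F$ has a finite subgroup $E$ with $EF^0=F$.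

*Proof.* Let $\pi=F/F^0$, $m=|\pi|$, and choose representatives $s(a)\in F$, $a\in\pi$. The group $\pi$ acts on the abelian group $F^0$ by conjugation. Write $s(a)s(b)=f(a,b)s(ab)$ with $f(a,b)\in F^0$. Associativity says $f(a,b)f(ab,c)=a(f(b,c))\,f(a,bc)$. Multiply over all $c\in\pi$ and put $h(a)=\prod_cf(a,c)$:
$$f(a,b)^m\,h(ab)=a(h(b))\,h(a).$$
Tori are divisible, so choose $k(a)\in F^0$ with $k(a)^m=h(a)^{-1}$ and put $s'(a)=k(a)s(a)$. Then $s'(a)s'(b)=f'(a,b)s'(ab)$ with $f'(a,b)=k(a)\,a(k(b))\,f(a,b)\,k(ab)^{-1}$, and $f'(a,b)^m=h(a)^{-1}a(h(b))^{-1}f(a,b)^mh(ab)=1$. So $f'$ takes values in the finite group $F^0[m]$ of elements killed by $m$, which is normal in $F$. Hence $E=F^0[m]\,s'(\pi)$ is a finite set closed under multiplication, that is, a finite subgroup, and $EF^0=F$. $\square$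

For $F=N_{SU(2)}(T_1)$ one may take $E=\{\pm1,\pm j\}$.

**Lemma 3.3.** Let $G$ be acceptable (and compact), $F$ torus-by-finite, $\phi_1,\phi_2:F\to G$ with $\phi_1(f)\sim\phi_2(f)$ for all $f\in F$ of finite order. Then $\phi_1,\phi_2$ are globally conjugate.

*Proof.* With $E$ as in 3.2 and $m=|F/F^0|$, the groups $F_k=E\,F^0[m\,k!]$ are finite, increase with $k$, and have dense union. The sets $\{g\in G:g\phi_1g^{-1}=\phi_2\text{ on }F_k\}$ are nonempty by acceptability, compact, and decreasing. A common element works on the dense union, hence on $F$. $\square$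

**Where this stops.** The group $SO(3)$ has no increasing sequence of finite subgroups with dense union. The finite subgroups of $SO(3)$ are cyclic, dihedral or of order at most $60$. If the orders in such a sequence are unbounded, all its members preserve a line in $\mathbb R^3$, because they lie in cyclic or dihedral groups. The sets of preserved lines are nonempty, compact and decreasing, so some line is preserved by the whole union. Then the union is not dense.

**Step 3. What remains.** The purpose is to use Lemma 3.3 on the largest convenient part of $\Gamma$. By (1), $\Gamma_+/T$ embeds in the finite group $\Gamma/\Gamma^0$, so $\Gamma_+$ is torus-by-finite. Under the hypothesis of Theorem B, Lemma 3.3 gives $g$ with $g\phi_1g^{-1}=\phi_2$ on $\Gamma_+$. Replacing $\phi_1$ by $g\phi_1g^{-1}$, we are reduced to: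

**Theorem B′.** Let $G$ be compact acceptable, $\Gamma$ compact Lie, and $\phi_1=\phi_2$ on $\Gamma_+$. Then there is $y\in G$ commuting with $\phi_1(\Gamma_+)$ such that $\phi_2=\mathrm{Ad}(y)\phi_1$.

## 4. The obstruction: $SU(3)\to SO(8)$ and a determinant

It is tempting to hope that agreement on $\Gamma_+$ gives Theorem B′ with no further use of acceptability. It does not.

**Example 4.1.** Let $\Gamma=SU(3)$, $\iota=\mathrm{Ad}:\Gamma\to SO(8)$ the adjoint representation, and $r\in O(8)$ the reflection in a line of the zero weight space of $T$. Since $T$ acts trivially on that space, $r$ commutes with $\iota(T)$. So $\iota$ and $r\iota r^{-1}$ agree on $T=\Gamma_+$, and they are element-conjugate in $SO(8)$ because every element of $\Gamma$ is conjugate into $T$. If $g\in SO(8)$ satisfied $g\iota g^{-1}=r\iota r^{-1}$, then $r^{-1}g$ would be in $Z_{O(8)}(\iota(\Gamma))=\{\pm1\}$, although $\det(r^{-1}g)=-1$. So they are not globally conjugate in $SO(8)$. By Theorem A, once proved, $SO(8)$ is not acceptable.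

The two maps are conjugate in $O(8)$, and the group $O(8)$ is acceptable (Lemma 5.1 below). This shows what has to be supplied. Look at one simple ideal $\mathfrak m$ of $\mathrm{Lie}(G)$. Character theory gives an intertwiner $h$ in a slightly larger group, such as $O(2n)$ instead of $SO(2n)$, and we must represent the action of $h$ by an element of $G$ that commutes with $\phi_1(\Gamma_+)$. Two points can fail.

- Type $D$: the intertwiner lies in $O(2n)$ and may have determinant $-1$.
- Type $A$, when some elements of $G$ act on $\mathfrak{su}(n)$ by outer automorphisms: it will turn out that $h\in U(n)$ with $\det h=\pm1$. If $\det h=-1$ and $n$ is even, $-h$ has the same determinant, and correcting $h$ by a scalar $c$ with $c^n=-1$ destroys commutation with antilinear $l$, since $l(ch)l^{-1}=\bar c\,lhl^{-1}$.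

The way past this is to use acceptability a second time, now to learn about $G$. We feed into Lemma 3.3 torus-by-finite groups *constructed inside $G$*, with two homomorphisms that are element-conjugate by a direct calculation. The element $y$ that Lemma 3.3 returns cannot exist in groups such as $Spin(7)$ or $PSO(8)$, so these are excluded. In types $D$ and $A$, $y$ provides exactly the missing element. To make $y$ interact with one simple ideal only, we need to modify it; this is the subject of Section 6.

## 5. Conjugacy in $O(N)$, $Sp(N)$ and $G_2$ from characters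

**Lemma 5.1.** Two homomorphisms $R_1,R_2$ of a compact group $S$ into $O(N)$ (resp. $Sp(N)\subset U(2N)$) with equal characters are conjugate in $O(N)$ (resp. $Sp(N)$).

*Proof.* The purpose is to correct a unitary intertwiner to one in the smaller group. Let $J$ be the antiunitary operator with $J^2=\pm1$ whose commutant in the unitary group is $O(N)$ (resp. $Sp(N)$), and put $\tau(x)=JxJ^{-1}$, so $\tau^2=1$. By equality of characters there is a unitary $g$ with $gR_1g^{-1}=R_2$. Applying $\tau$, also $\tau(g)R_1\tau(g)^{-1}=R_2$. So $c=g^{-1}\tau(g)$ commutes with $R_1$, and $\tau(c)=\tau(g)^{-1}g=c^{-1}$.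

Let $c=\sum zE_z$ be the spectral decomposition. As $J$ is antilinear, $\tau(c)=\sum\bar z\,JE_zJ^{-1}$, and $c^{-1}=\sum\bar zE_z$. Hence $JE_zJ^{-1}=E_z$. Choose $f(z)$ with $f(z)^2=z$ and put $b=\sum f(z)E_z$. Then $b$ commutes with $R_1$, $b^2=c$, and $\tau(b)=\sum\overline{f(z)}E_z=b^{-1}$. So $\tau(gb)=\tau(g)\tau(b)=gcb^{-1}=gb$: the element $gb$ is in the smaller group, and it conjugates $R_1$ to $R_2$. $\square$

In particular $O(N)$ and $Sp(N)$ are strongly acceptable. So is $SO(2n+1)$, since we may multiply the intertwiner by $-1\in O(2n+1)$.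

**Lemma 5.2.** Two homomorphisms $\rho_1,\rho_2$ of a compact group $S$ to $G_2\subset SO(7)$ with equal $7$-dimensional characters are conjugate in $G_2$.

*Proof.* **Step 1.** We set up the comparison in $Spin(7)$. By 5.1 and $-1\in O(7)$ there is $g\in SO(7)$ with $\rho_2=g\rho_1g^{-1}$. Let $V=\mathbb R^7$ act by Clifford multiplication on the real $8$-dimensional spin module $\Delta$, with $x^2=-|x|^2$; unit vectors act orthogonally, and the central volume element $\omega=e_1\cdots e_7$ (which has $\omega^2=1$) acts as $1$. We recall that for a suitable unit vector $v_0\in\Delta$ the group $\mathrm{Stab}(v_0)\subset Spin(7)$ maps isomorphically onto $G_2$. A unit vector $x$ is orthogonal with square $-1$, hence skew, so $xv_0\perp v_0$; therefore $x\mapsto xv_0$ is an isometry $V\to v_0^\perp$.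

Let $\tilde\rho_i:S\to\mathrm{Stab}(v_0)$ be the lifts of $\rho_i$ and $\tilde g\in Spin(7)$ a lift of $g$. Both $\tilde g^{-1}\tilde\rho_2\tilde g$ and $\tilde\rho_1$ lift $\rho_1$, so $\tilde g^{-1}\tilde\rho_2\tilde g=\chi\tilde\rho_1$ with a homomorphism $\chi:S\to\{\pm1\}$. For $v_1=\tilde g^{-1}v_0$ we get $\tilde\rho_1(s)v_1=\chi(s)v_1$.

It suffices to find $\tilde z\in Spin(7)$ with $\tilde zv_0=\pm v_1$ whose image $z\in SO(7)$ commutes with $\rho_1(S)$. Then $\tilde g\tilde zv_0=\pm v_0$, so $\tilde g\tilde z\in\pm\mathrm{Stab}(v_0)$, $gz\in G_2$, and $gz$ conjugates $\rho_1$ to $g\rho_1g^{-1}=\rho_2$. If $v_1=\pm v_0$ take $\tilde z=1$. Otherwise write $v_1=\cos\theta\,v_0+\sin\theta\,xv_0$ with $|x|=1$ and $\sin\theta\ne0$.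

**Step 2.** This step finds $\tilde z$ when $\chi\ne1$. Some orthogonal $\tilde\rho_1(s)$ fixes $v_0$ and negates $v_1$, so $v_1\perp v_0$ and $v_1=\pm xv_0$. From $(\rho_1(s)x)v_0=\tilde\rho_1(s)x\tilde\rho_1(s)^{-1}v_0=\tilde\rho_1(s)(xv_0)=\chi(s)xv_0$ we get $\rho_1(s)x=\chi(s)x$. Let $\tilde z=x\omega$. Up to sign it is the product of six orthonormal vectors of $x^\perp$, so it lies in $Spin(7)$. Conjugation by a unit vector $f$ fixes $f$ and negates $f^\perp$; hence $\tilde z$ covers the map that is $(-1)^6=1$ on $x$ and $(-1)^5=-1$ on $x^\perp$. This commutes with $\rho_1(S)$, which preserves $\mathbb Rx$. And $\tilde zv_0=x\omega v_0=xv_0=\pm v_1$.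

**Step 3.** This step finds $\tilde z$ when $\chi=1$. Now $\tilde\rho_1(S)$ fixes $v_0$ and $v_1$, hence $xv_0$, so $\rho_1(S)$ fixes $x$. Let $U=x^\perp$. For $y\in U$, $\langle xyv_0,v_0\rangle=-\langle yv_0,xv_0\rangle=0$ and $\langle xyv_0,xv_0\rangle=\langle yv_0,v_0\rangle=0$. So $xyv_0=(Jy)v_0$ with a unique $Jy\in U$. The map $J$ is orthogonal, and $x(Jy)v_0=x^2yv_0=-yv_0$ gives $J^2=-1$. It commutes with $\rho_1(S)$:
$$(J\rho_1(s)y)v_0=x\tilde\rho_1(s)yv_0=\tilde\rho_1(s)xyv_0=\tilde\rho_1(s)(Jy)v_0=(\rho_1(s)Jy)v_0 .$$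
Choose an orthonormal basis $y_k,Jy_k$ $(k\le3)$ of $U$ and put $a=\frac12\sum_ky_kJy_k\in\mathfrak{spin}(7)$. Since $y_kJy_kv_0=y_kxy_kv_0=-xy_k^2v_0=xv_0$, we have $av_0=\frac32xv_0$. As $x$ anticommutes with $y_k$ and $Jy_k$, $a$ commutes with $x$, and $a(xv_0)=\frac32x^2v_0=-\frac32v_0$. So $\exp(ta)v_0=\cos\frac{3t}2v_0+\sin\frac{3t}2xv_0$, and $\tilde z=\exp(ta)$ with $t=\frac23\theta$ maps $v_0$ to $v_1$. Finally, for orthonormal $y,y'$ one has $[\frac12yy',y]=y'$ and $[\frac12yy',y']=-y$. So $[a,\cdot]$ is $J$ on $U$ and $0$ on $x$, and the image of $\tilde z$ is $\exp(tJ)$ on $U$ and $1$ on $x$, which commutes with $\rho_1(S)$. $\square$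

## 6. Isolating one simple ideal

We use three standard facts.

**(F1)** *If $K$ is a compact connected Lie group with maximal torus $S$ and $\alpha\in\mathrm{Aut}(K)$ is trivial on $S$, then $\alpha=\mathrm{Ad}(s)$ for some $s\in S$.* Since $\alpha$ is trivial on $S$, it preserves each complex root space and acts on the one of $\theta$ by a scalar $c_\theta$. It preserves the Killing form of the derived algebra, which is negative definite, so $|c_\theta|=1$. Simple roots are linearly independent, so some $s\in S$ has $\theta(s)=c_\theta$ for all simple $\theta$. Then $\mathrm{Ad}(s)^{-1}\alpha$ fixes $\mathrm{Lie}\,S$ and the simple root vectors $e_\theta$. As $0\ne[e_\theta,e_{-\theta}]\in\mathrm{Lie}(S)_{\mathbb C}$, it fixes the $e_{-\theta}$ too. These elements generate, so it is trivial.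

**(F2)** *If $S$ is a maximal torus of a compact Lie group $C$, then $C=C^0N_C(S)$ and $N_C(S)^0=S$; so $N_C(S)$ is torus-by-finite.* For $c\in C$, $cSc^{-1}$ is a maximal torus of $C^0$, hence $C^0$-conjugate to $S$. And $N_{C^0}(S)/S$ is finite.

**(F3)** *An automorphism of a compact Lie algebra permutes the simple ideals; if it fixes a nonzero element of a simple ideal, it preserves that ideal.* Distinct simple ideals meet in $0$.

For a root $\theta$ let $\theta^\vee:U(1)\to S$ be its coroot: $\theta(\theta^\vee(z))=z^2$, and the reflection acts on $S$ by $s_\theta(t)=t\,\theta^\vee(\theta(t))^{-1}$.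

**Lemma 6.1.** Let $C$ be a compact Lie group, $S$ a maximal torus, $\alpha\in\mathrm{Aut}(C)$ trivial on $N=N_C(S)$. Then $\alpha=\mathrm{Ad}(e)$ for some $e\in S$, and $e$ can be chosen such that $\beta(e)=e$ for every $\beta\in\mathrm{Aut}(C)$ with $\beta(S)=S$ and $\alpha\beta=\beta\alpha$.

*Proof.* **Step 1.** The purpose is to find which $\alpha$ can occur on $C^0$. By (F1), $\alpha|_{C^0}=\mathrm{Ad}(s)$ with $s\in S$. As $\alpha$ is trivial on $N\cap C^0$, $s$ is fixed by the Weyl group of $C^0$, so $\theta^\vee(\theta(s))=1$ for each root $\theta$. From $\theta(\theta^\vee(z))=z^2$, $\ker\theta^\vee\subset\{\pm1\}$. So $\theta(s)=\pm1$, and $\theta(s)=-1$ implies $\theta^\vee(-1)=1$.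

Let $\Theta=\{\theta:\theta(s)=-1\}$. It is stable under the Weyl group and under $-1$. If $\theta\in\Theta$, then for every root $\theta'$ we have $(-1)^{\langle\theta',\theta^\vee\rangle}=\theta'(\theta^\vee(-1))=1$, so $\langle\theta',\theta^\vee\rangle$ is even. For non-proportional $\theta,\theta'\in\Theta$ the product $\langle\theta',\theta^\vee\rangle\langle\theta,\theta'^\vee\rangle$ lies in $\{0,1,2,3\}$ and is divisible by $4$. So $\theta\perp\theta'$.

**Step 2.** Now we replace $s$ by an element defined by $\Theta$ alone, so that symmetries of $\Theta$ fix it. Put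
$$e=\prod_{\{\pm\theta\}\subset\Theta}\theta^\vee(i).$$
The choice of sign does not matter: $(-\theta)^\vee(i)=\theta^\vee(-i)=\theta^\vee(i)\theta^\vee(-1)=\theta^\vee(i)$. If $\theta'\in\Theta$, orthogonality gives $\theta'(e)=i^{\pm2}=-1$. If $\theta'\notin\Theta$, each factor contributes $i^{\langle\theta',\theta^\vee\rangle}$, where the even integer $\langle\theta',\theta^\vee\rangle$ is $0$ or $\pm2$. So $\theta'(e)=(-1)^k$, where $k$ is the number of pairs $\{\pm\theta\}\subset\Theta$ with $\langle\theta',\theta^\vee\rangle\neq0$. The reflection $s_{\theta'}$ acts on this set of pairs as an involution. It has no fixed pair, since $s_{\theta'}\theta=\pm\theta$ would make $\theta$ orthogonal or proportional to $\theta'$. So $k$ is even and $\theta'(e)=1$. Thus $e$ and $s$ have the same value under every root, and $\mathrm{Ad}(e)=\mathrm{Ad}(s)=\alpha$ on $C^0$.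

**Step 3.** It remains to check invariance and to pass from $C^0$ to $C$. Let $\beta$ be as in the statement. It permutes the roots and coroots. Since $\alpha$ acts on the root space of $\theta$ by $\theta(s)$ and commutes with $\beta$, $\beta$ preserves $\Theta$; so $\beta(e)=e$. For $n\in N$, $\alpha(n)=n$ shows that $\mathrm{Ad}(n)$ commutes with $\alpha$, and $\mathrm{Ad}(n)$ preserves $S$; so $nen^{-1}=e$, that is, $\mathrm{Ad}(e)(n)=n=\alpha(n)$. Hence $\mathrm{Ad}(e)=\alpha$ on $C^0N=C$. $\square$

**Definition.** Let $\mathrm{Lie}(G)=\mathfrak z\oplus\bigoplus_{j\in J}\mathfrak m_j$ with $\mathfrak z$ the center and $\mathfrak m_j$ simple. Let $M_j\subset G^0$ be the compact connected subgroup with Lie algebra $\mathfrak m_j$, and put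
$$C_j=Z_G(M_j),\quad O_j=Z_G(C_j),\quad Z_j=O_j\cap C_j,\quad G_j=N_G(\mathfrak m_j).$$

For $G=U(n)$, $n\ge2$, with $M=SU(n)$: $C$ is the group of scalars, $O=U(n)$, $Z=C$. For $G=O(8)$ with $M=SO(8)$: $C=\{\pm1\}$ and $O=O(8)$, so $O$ contains elements acting on $M$ with determinant $-1$; for $G=SO(8)$, $O=SO(8)$ contains none. The following properties are immediate.

- $M_j\subset O_j$. $Z_j$ is central in $O_j$ and in $C_j$, and $M_j\cap Z_j=M_j\cap C_j=Z(M_j)$. $G_j$ normalizes $M_j,C_j,O_j,Z_j$.
- Let $i\ne j$. Then $M_j\subset C_i$, and $O_i$ centralizes $C_i$, so $O_i\subset C_j$. As $O_j$ centralizes $C_j$, the groups $O_i$ and $O_j$ commute elementwise. Also $O_i$ acts trivially on $\mathfrak z$ and on $\mathfrak m_j$ for $j\neq i$; in particular $O_i$ preserves $\mathfrak m_i$.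
- $gO_jg^{-1}=O_{gj}$ for $g\in G$, where $\mathfrak m_{gj}=\mathrm{Ad}(g)\mathfrak m_j$.

**Lemma 6.2.** Let $C=C_j$, $S$ a maximal torus of $C$, and let $y\in G$ centralize $N_C(S)$. Then $y\in G_j$, and there is $e\in S$ with $\rho:=ye^{-1}\in O_j$; $\rho$ and $y$ act equally on $M_j$. Moreover $e$ can be chosen to commute with every $x\in G_j$ that normalizes $S$ and satisfies $yxy^{-1}x^{-1}\in Z_j$.

*Proof.* The purpose is to strip from $y$ its action on everything except $M_j$. We have $\mathrm{Lie}(C)=\mathfrak z\oplus\bigoplus_{i\ne j}\mathfrak m_i$. For $i\ne j$, $\mathrm{Ad}(y)$ fixes $\mathrm{Lie}(S)\cap\mathfrak m_i\neq0$, so it preserves $\mathfrak m_i$ by (F3); hence it also preserves $\mathfrak m_j$. So $y\in G_j$ normalizes $C$, and $\alpha=\mathrm{Ad}(y)|_C$ is trivial on $N_C(S)$. Lemma 6.1 gives $e\in S$ with $\alpha=\mathrm{Ad}(e)$ on $C$. Then $\rho=ye^{-1}$ centralizes $C$, so $\rho\in O_j$, and $e\in C$ acts trivially on $M_j$. For $x$ as stated, $\mathrm{Ad}(yxy^{-1})=\mathrm{Ad}(x)$ on $C$ because $Z_j$ is central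 in $C$. So $\beta=\mathrm{Ad}(x)|_C$ commutes with $\alpha$ and preserves $S$, and $xex^{-1}=e$ by 6.1. $\square$

In Sections 7 to 10, $G$ is compact acceptable, $M=M_j$, $C=C_j$, and $S$ is a maximal torus of $C$. For an element $b$ of a group covering $M$, $[b]$ denotes its image in $M$.

## 7. Spin groups, half-spin groups and exceptional groups are excluded

Recall that a $1$-cocycle $c:W'\to T$ satisfies $c(ww')=c(w)\,w(c(w'))$; it is a coboundary if $c(w)=t\,w(t)^{-1}$ for one $t$. In $SU(2)$ with $W'=\{1,w\}$ and $c(w)=-1$, the element $t=\mathrm{diag}(i,-i)$ works, because $t\,w(t)^{-1}=t^2=-1$.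

**Lemma 7.1.** Let $T_M$ be a maximal torus of $M$, $W'\subset W(M)$ a subgroup, $c:W'\to T_M$ a $1$-cocycle such that for each $w\in W'$ there is $t\in T_M$ with $c(w)=t\,w(t)^{-1}$. Then one $t\in T_M$ works for all $w\in W'$.

*Proof.* The purpose is to turn the cocycle into a pair of homomorphisms. Let $\tilde W'\subset N_M(T_M)$ be the preimage of $W'$; it is torus-by-finite. Write $w_n\in W'$ for the class of $n\in\tilde W'$. Then $\phi_1(n)=n$ and $\phi_2(n)=c(w_n)n$ are homomorphisms $\tilde W'\to G$, and they are element-conjugate because $tnt^{-1}=t\,w_n(t)^{-1}n$. By 3.3 there is $y\in G$ with $yny^{-1}=c(w_n)n$ for all $n$. It centralizes $T_M$, so it preserves $\mathfrak m_j$ by (F3) and acts on $M$ as $\mathrm{Ad}(t)$ with $t\in T_M$ by (F1). Then $t\,w(t)^{-1}=c(w)$ for all $w\in W'$. $\square$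

**Proposition 7.2.** $M$ is not of type $E_6,E_7,E_8,F_4$. If $M$ has type $B_n$, $n\ge3$: $M\cong SO(2n+1)$. If $M$ has type $D_n$, $n\ge4$: $M\cong SO(2n)$ or $PSO(2n)$.

*Proof.* **Step 1.** We construct a cocycle on $Spin(m)$, $m=2n+1\ge7$ or $m=2n\ge8$, that violates Lemma 7.1. The maximal torus consists of
$$t(\theta)=\prod_i\Big(\cos\tfrac{\theta_i}2+\sin\tfrac{\theta_i}2\,e_{2i-1}e_{2i}\Big),\qquad\theta\in\mathbb R^n .$$
Let $\varepsilon=-1\in Spin(m)$. Then $t(\theta)\in\{1,\varepsilon\}$ iff $\theta\in2\pi\mathbb Z^n$, and in that case $t(\theta)=\varepsilon^{\sum\theta_i/2\pi}$. Let $s$ change the signs of coordinates $1,2$. Let $a$ swap coordinates $1,2$ and change the sign of coordinate $3$, and also of coordinate $4$ if $m$ is even. These lie in $W$ (in type $D$ the number of sign changes must be even) and generate $W'=\{1,s,a,sa\}\cong(\mathbb Z/2)^2$. Let $c(1)=c(a)=1$, $c(s)=c(sa)=\varepsilon$. This is a homomorphism into the center, hence a cocycle.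

*It is trivial element by element.* Note $t(\theta)\,w(t(\theta))^{-1}=t(\theta-w\theta)$. For $s$ take $\theta=(\pi,0,\dots,0)$: $\theta-s\theta=(2\pi,0,\dots)$. For $sa$ take $\theta=\pi e_3$, where here $e_3$ is the third unit vector of $\mathbb R^n$: $\theta-sa\theta=2\pi e_3$. Both give $\varepsilon$. For $a$ take $\theta=0$.

*It is not globally trivial.* Suppose $t(\theta-s\theta)=\varepsilon$ and $t(\theta-a\theta)=1$. The first says that $2\theta_1/2\pi$ and $2\theta_2/2\pi$ are integers with odd sum. The second gives $\theta_1-\theta_2\in2\pi\mathbb Z$, so their difference is even. This is a contradiction.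

By 7.1, $M\not\cong Spin(m)$ for $m\ge7$. In type $B_n$ the only other form is $SO(2n+1)$.

**Step 2.** This step removes the half-spin groups. In type $D_n$ the forms other than $Spin(2n)$ are $SO(2n)$, $PSO(2n)$ and, for $n$ even, $HSpin(2n)=Spin(2n)/\langle c_0\rangle$ with $c_0=t(\pi,\dots,\pi)$ (the quotient by $\langle\varepsilon c_0\rangle$ is isomorphic to it), and $HSpin(8)\cong SO(8)$. Let $n\ge6$ be even and $M=HSpin(2n)$. Use the same $W'$ and the image of the same $c$, with values in $\langle[\varepsilon]\rangle$, $[\varepsilon]\neq1$. It is trivial element by element. If it were globally trivial, there would be $\theta$ with $t(\theta-s\theta)\in\varepsilon\langle c_0\rangle$ and $t(\theta-a\theta)\in\langle c_0\rangle$. A parameter of an element of $c_0\langle\varepsilon\rangle$ has all coordinates odd multiples of $\pi$, but $\theta-s\theta$ and $\theta-a\theta$ have zero fifth coordinate. So $t(\theta-s\theta)=\varepsilon$ and $t(\theta-a\theta)=1$: the contradiction of Step 1.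

**Step 3.** The last step transports the cocycle into the exceptional groups. Recall that a Levi subgroup is $L=L'S_1$ with $L'$ its derived group and $S_1=Z(L)^0$; its simple roots are a subset of those of $M$, and $L\supset T_M$. For simply connected $M$, $L'$ is simply connected, since the simple coroots of $L$ are part of a basis of the cocharacter lattice. So for simply connected $M$ there is a Levi subgroup with $L'\cong Spin(10)$ (types $E$, Levi $D_5$) or $L'\cong Spin(7)$ (type $F_4$, Levi $B_3$). The same holds for all forms. $E_8$ and $F_4$ have trivial center. For adjoint $E_6$, $Z(E_6)\cong\mathbb Z/3$ meets $L'$ inside $Z(L')\cong\mathbb Z/4$, so trivially, and $L'$ maps isomorphically to $M$. For adjoint $E_7$ take $D_5\subset E_6\subset E_7$: $Z(E_7)\cap L'$ lies in the intersection of $Z(E_7)$, of order $2$, with the center of the simply connected Levi derived group $E_6$, of order $3$, so it is trivial.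

Now use $W'\subset W(L')\subset W(M)$ and $c$ from Step 1, with values in $\langle\varepsilon\rangle\subset Z(L')$. It is trivial element by element via $T_{L'}\subset T_M$. If $t=t's'$ with $t'\in T_{L'}$, $s'\in S_1$ worked globally, then, as $W'$ fixes $s'$, $c(w)=t'w(t')^{-1}$ for all $w$, against Step 1. So 7.1 excludes these types. $\square$

## 8. Type $D$: acceptability supplies an element of determinant $-1$

We want $\rho\in O_j$ acting on $M$ as $\mathrm{Ad}(u)$ with $\det u=-1$. To force it, we need a torus-by-finite $B\subset SO(V)$, normalized by a reflection $r$, such that $b\mapsto rbr^{-1}$ is element by element conjugation by elements of $SO(V)$, while any automorphism of $M$ inducing it on $B$ must come from determinant $-1$. For the element to commute with enough of $G$, we also carry along the part of $G$ that acts on $M$ through $\{1,\mathrm{Ad}(r)\}$.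

**Lemma 8.1.** Let $M=SO(V)$ or $SO(V)/\{\pm1\}$, $\dim V=2n\ge6$. There is a reflection $r\in O(V)$ with the following property. Let $P=\{x\in G_j:x\text{ acts on }M\text{ as }1\text{ or }\mathrm{Ad}(r)\}$ and $\nu:P\to\mathbb Z/2$ the corresponding map, with kernel $C$. There is $\rho\in O_j$ acting on $M$ as $\mathrm{Ad}(u)$, $u\in O(V)$, $\det u=-1$, such that $\rho$ commutes with $N_P(S)$; and $ur=ru$ if $\nu\ne0$.

*Proof.* **Step 1.** We construct the test group. Write $V=V_0\oplus E_1\oplus\dots\oplus E_{n-1}$ with orthogonal planes. Let $q_i$ be a reflection of $E_i$, $q_0$ a reflection of $V_0$, $R$ the rotation of $V_0$ by $90^\circ$. Let $T''=\prod_{i\ge1}SO(E_i)$ and let $B\subset SO(V)$ be generated by $T''$ and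
$$b_1=(R,q_1,q_2,1,\dots),\qquad b_2=(q_0,1,q_2,1,\dots).$$
The group $\langle b_1,b_2\rangle$ is finite and normalizes $T''$, so $B$ is torus-by-finite with $B^0=T''$. It acts on $V_0$ through the dihedral group $\langle R,q_0\rangle$ of order $8$. Let $r=q_0\oplus1$. Then $rb_1r^{-1}=b_1^{-1}$, $rb_2r^{-1}=b_2$, and $r$ centralizes $T''$; so $r$ normalizes $B$.

**Step 2.** This step shows that *each $b\in B$ commutes with an element of $O(V)$ of determinant $-1$*. It suffices that $b$ preserves a line, for then it commutes with the reflection in it. If $b|_{V_0}$ is $\pm1$ or a reflection, it preserves a line in $V_0$. Otherwise $b|_{V_0}=R^{\pm1}$. The homomorphism $b\mapsto\det(b|_{E_1})$ equals $b\mapsto b|_{V_0}$ followed by the character $R\mapsto-1$, $q_0\mapsto1$ of the dihedral group: compare on $T''$, $b_1$, $b_2$, where the values are $1,-1,1$. So $b|_{E_1}$ has determinant $-1$; it is a reflection and preserves a line in $E_1$.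

**Step 3.** This step shows rigidity: *if $\alpha_1\in\mathrm{Aut}(M)$ fixes $[B]$ pointwise, then $\alpha_1=\mathrm{Ad}(d)$ with $d\in T:=SO(V_0)\times T''$.* The centralizer of $\mathrm{Lie}\,T''$ in $\mathfrak{so}(V)$ is $\mathrm{Lie}\,T$. So $\alpha_1$ preserves $\mathrm{Lie}\,T$. It is a Killing isometry and fixes $\mathrm{Lie}\,T''$, so it acts by $\pm1$ on $\mathfrak{so}(V_0)$. If the sign is $+$, use (F1).

Suppose the sign is $-$. Then $\mathrm{Ad}(r)^{-1}\alpha_1$ is trivial on $\mathrm{Lie}\,T$, so $\alpha_1=\mathrm{Ad}(rd)$ with $d=(d_0,d_1,\dots)\in T$, and $rd\,b\,(rd)^{-1}=\chi(b)b$ with $\chi(b)=\pm1$ for $b\in B$. On $V_0$, $b_1$ gives $R^{-1}=\chi(b_1)R$, so $\chi(b_1)=-1$. If $n\ge4$, $b_1|_{E_3}=1$ forces $\chi(b_1)=1$, a contradiction. If $n=3$, $b_2|_{E_1}=1$ forces $\chi(b_2)=1$. Both $b_1$ and $b_2$ act on $E_2$ as $q_2$, so $d_2q_2d_2^{-1}$ equals both $-q_2$ and $q_2$, a contradiction.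

**Step 4.** Here we build two homomorphisms and check element-conjugacy. Let $N_P=N_P(S)$. Since $C$ has index at most $2$ in $P$, $P^0=C^0$ and $S$ is a maximal torus of $P$; by (F2), $N_P$ is torus-by-finite and $P=P^0N_P$. Let $F=B\rtimes N_P$, where $p$ acts on $B$ as $\mathrm{Ad}(r)^{\nu(p)}$. As $S\subset\ker\nu$, $F^0=T''\times S$ and $F$ is torus-by-finite. Then
$$\phi_1(b,p)=[b]\,p,\qquad\phi_2(b,p)=[rbr^{-1}]\,p$$
are homomorphisms to $G$. Given $(b,p)$, put $\nu=\nu(p)$ and $\beta=br^\nu$. There is $g\in O(V)$ with $\det g=-1$ commuting with $\beta$. If $\nu=0$ this is Step 2. If $\nu=1$, $\det\beta=-1$, so $\beta$ has an eigenvector of eigenvalue $-1$, and we take the reflection in it. Let $a=rg\in SO(V)$. Since $p$ acts on $M$ as $\mathrm{Ad}(r^\nu)$,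
$$[a]\,[b]p\,[a]^{-1}=[a\,b\,r^\nu a^{-1}r^{-\nu}]\,p=[(a\beta a^{-1})r^{-\nu}]\,p=[r\beta r^{-1}r^{-\nu}]\,p=[rbr^{-1}]\,p .$$

**Step 5.** Finally we extract $\rho$. By 3.3 there is $y\in G$ with $y\phi_1y^{-1}=\phi_2$. It commutes with $N_P\supset N_C(S)$. By 6.2 there is $e\in S$ with $\rho=ye^{-1}\in O_j$, and $e$ commutes with all $x\in N_P$ because $yxy^{-1}x^{-1}=1$. So $\rho$ commutes with $N_P$. Let $\alpha$ be its action on $M$. Then $\alpha([b])=[rbr^{-1}]$ on $B$, so $\mathrm{Ad}(r)^{-1}\alpha$ fixes $[B]$ pointwise, and by Step 3 $\alpha=\mathrm{Ad}(u)$ with $u=rd$, $\det u=-1$.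

If $\nu\neq0$, then $\nu|_{N_P}\ne0$, as $P=P^0N_P$ and $P^0\subset\ker\nu$. So $\alpha$ commutes with $\mathrm{Ad}(r)$ and $uru^{-1}=\pm r$. Since $uru^{-1}$ is a reflection and $-r$ is not, $ur=ru$. $\square$

## 9. Triality excludes $PSO(8)$

**Proposition 9.1.** $M\not\cong PSO(8)$. Hence, if $M$ has type $D_4$, $M\cong SO(8)$.

The second sentence follows from the first and 7.2; with 7.2 this proves Theorem C.

*Proof.* Suppose $M\cong PSO(8)$.

**Step 1.** The purpose is to get all automorphisms of $\mathfrak{so}(8)$ from $O_j$. The adjoint group is $M=SO(V')/\{\pm1\}$ for each of the three real $8$-dimensional representations $V'=V,S^+,S^-$ of $\mathfrak{so}(8)$. The group $\mathrm{Out}(\mathfrak{so}(8))=S_3$ permutes these three, and $\mathrm{Ad}(u)$ with $u\in O(V')$, $\det u=-1$, gives the transposition fixing $V'$. Lemma 8.1, applied to each $V'$, shows that the image of $O_j$ in $S_3$ contains all transpositions. As $M\subset O_j$, $O_j\to\mathrm{Aut}(\mathfrak{so}(8))$ is onto.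

**Step 2.** We find $\theta_1\in\mathrm{Aut}(\mathfrak{so}(8))$ with $3$-cycle outer class that fixes a copy of $\mathfrak{su}(3)$ pointwise. Let $\iota=\mathrm{ad}:\mathfrak{su}(3)\to\mathfrak{so}(8)$, and let $\alpha,\beta$ be simple roots of $\mathfrak{su}(3)$. The weights $\pm e_i$ of $V$ restrict with $e_1=\alpha$, $e_2=\beta$, $e_3=-(\alpha+\beta)$, $e_4=0$. Both $S^\pm$ have restricted weights $\frac12(\pm e_1\pm e_2\pm e_3)$, all eight sign choices. As $e_1+e_2+e_3=0$, these are $0,0,\pm e_1,\pm e_2,\pm e_3$. So $S^\pm|_{\mathfrak{su}(3)}$ are also adjoint representations.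

Let $\theta_0$ have $3$-cycle class. Then $V\circ\theta_0\circ\iota\cong V\circ\iota$, so by 5.1 $\theta_0\iota=\mathrm{Ad}(g)\iota$ with $g\in O(8)$. Put $\theta_1=\mathrm{Ad}(g)^{-1}\theta_0$; it fixes $\iota(\mathfrak{su}(3))$ pointwise. If $\det g=-1$, the class of $\theta_1$ is a transposition, so $\theta_1=\mathrm{Ad}(u')$ for some $V'$ and $u'\in O(V')$, $\det u'=-1$. But $u'$ commutes with the adjoint representation of $\mathfrak{su}(3)$ on $V'$, which is irreducible of real type, so $u'=\pm1$ and $\det u'=1$. This is a contradiction, so $\theta_1$ has $3$-cycle class.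

**Step 3.** Next we see that $\theta_1$ fixes nothing more. As an $\mathfrak{su}(3)$-module, $\mathfrak{so}(8)=\Lambda^2(\mathfrak{su}(3))=\iota(\mathfrak{su}(3))\oplus Y$. In the complexification, $e_{\alpha+\beta}\wedge e_\alpha$ and $e_{\alpha+\beta}\wedge e_\beta$ are highest weight vectors of weights $2\alpha+\beta=3\varpi_1$ and $\alpha+2\beta=3\varpi_2$. They generate modules $10$ and $\overline{10}$ of dimension $10$. As $8+10+10=28$, $Y_{\mathbb C}=10\oplus\overline{10}$. These are non-isomorphic and complex conjugate, so $Y$ is irreducible over $\mathbb R$. The fixed algebra of $\theta_1$ is an $\mathfrak{su}(3)$-submodule containing $\iota(\mathfrak{su}(3))$, and $\theta_1\neq1$; so it equals $\iota(\mathfrak{su}(3))$.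

**Step 4.** Now we run Example 2.2 inside $G$, together with enough elements to control the result. Let $\tilde\theta\in O_j$ act as $\theta_1$, and let $A$ be the closure of $\langle\tilde\theta\rangle$. It is a compact abelian Lie group, so torus-by-finite. Let $U\subset M$ be the connected subgroup with Lie algebra $\iota(\mathfrak{su}(3))$. The image of $SU(3)$ in $SO(8)$ is $PU(3)$, which has trivial center and so does not contain $-1$; hence $U\cong PU(3)$. The group $A$ commutes with $U$, since $\theta_1$ fixes $U$ pointwise, and with $C$, since $A\subset O_j$; and $U$ and $C$ commute. Let $Q=(\mathbb Z/3)^2\subset U$, $x$, $z$, $\lambda$ be as in Example 2.2. All nontrivial elements of $Q$ are conjugate in $U$, so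
$$(v,a,c)\mapsto vac,\qquad(v,a,c)\mapsto\lambda(v)ac$$
are element-conjugate homomorphisms of the torus-by-finite group $Q\times A\times N_C(S)$ to $G$. By 3.3 some $y\in G$ conjugates the first to the second. It centralizes $N_C(S)$ and $A$, and $y\in G_j$ by 6.2.

**Step 5.** This step derives the contradiction. Let $\eta$ be the action of $y$ on $\mathfrak{so}(8)$. It commutes with $\theta_1$, so it normalizes the fixed algebra $\iota(\mathfrak{su}(3))$, and its outer class lies in the centralizer of a $3$-cycle in $S_3$, which is generated by that $3$-cycle. So $\eta=\theta_1^k\,\mathrm{Ad}(b)$ with $b\in SO(8)$. As $\theta_1$ is trivial on $U=\eta(U)$, $\mathrm{Ad}(b)=\eta$ on $U$. Let $\tau$ be the automorphism of $\mathfrak{su}(3)$ induced by $\mathrm{Ad}(b)$. On $\mathbb R^8=\mathfrak{su}(3)$ we have $b\,\mathrm{ad}(X)\,b^{-1}=\mathrm{ad}(\tau X)=\tau\,\mathrm{ad}(X)\,\tau^{-1}$, so $\tau^{-1}b$ commutes with $\mathrm{ad}$, and $b=\pm\tau$. Hence $\det\tau=\det b=1$.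

If $\tau$ were outer, $\tau=\mathrm{Ad}(g_1)\circ(\text{complex conjugation})$. Complex conjugation on $\mathfrak{su}(3)$ is $1$ on the $3$-dimensional space of real skew matrices and $-1$ on the $5$-dimensional space of imaginary symmetric traceless ones. So $\det\tau=(-1)^5=-1$, a contradiction. So $\tau=\mathrm{Ad}(g')$ with $g'\in PU(3)$ and $g'vg'^{-1}=\lambda(v)$ for $v\in Q$, which is impossible by Example 2.2. $\square$

## 10. Type $A$: acceptability supplies a central correction

Here $c=e^{i\pi/n}$ is the scalar needed to bring a unitary of determinant $-1$ to determinant $1$. By Section 4 it spoils commutation with antilinear elements by a factor $c^{-2}$. The next lemma finds a $w\in Z_j$ that compensates.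

Recall $\mathrm{Aut}(\mathfrak{su}(n))=PU(n)\rtimes\langle\mathrm{Ad}\,\sigma\rangle$, $n\ge3$, for any antiunitary involution $\sigma$ of $\mathbb C^n$. We call elements of $G_j$ *linear* or *antilinear* according to whether they act on $\mathfrak m_j$ by inner or outer automorphisms. Antilinear elements invert $Z(M)$.

**Lemma 10.1.** Let $n$ be even, $M=SU(n)/\mu$ ($\mu$ a group of scalars), and either $n\ge6$, or $n=4$ and $M=SU(4)$. Suppose some element of $G_j$ is antilinear. Let $\zeta\in Z(M)$ be the image of $c^{-2}$, $c=e^{i\pi/n}$. There is $w\in Z_j$ with $xwx^{-1}=w$ for linear $x\in G_j$ and $xwx^{-1}=\zeta^{-1}w$ for antilinear $x\in G_j$.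

*Proof.* **Step 1.** We set up the test group. Write $\mathbb C^n=M_2(\mathbb C)\oplus\mathbb C^{n-4}$ and $\sigma(A,v)=(A^*,\bar v)$, an antiunitary involution. Write $(g_1\otimes g_2)A=g_1Ag_2^T$. Let $T_1\subset SU(2)$ be the diagonal torus and let $B\subset SU(n)$ be the group of all
$$\big(s(g_1\otimes g_2),\ \delta\omega\big),\qquad s\in U(1),\ g_1,g_2\in N_{SU(2)}(T_1),\ s^4\det\delta=1,$$
with $\delta\in U(1)^{n-4}$ diagonal and $\omega$ a signed permutation matrix in $SO(n-4)$. It is compact and its Lie algebra consists of diagonal matrices (in the basis of matrix units $E_{ab}$ and standard vectors), so it is torus-by-finite. As $(sg_1A^*g_2^T)^*=\bar s\,\bar g_2A\,\bar g_1^{\,T}$, we have $\sigma s(g_1\otimes g_2)\sigma^{-1}=\bar s(\bar g_2\otimes\bar g_1)$, and $\sigma$ normalizes $B$.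

Let $P=\{x\in G_j:x\text{ acts on }M\text{ as }1\text{ or }\mathrm{Ad}\,\sigma\}$ and $\nu:P\to\mathbb Z/2$ the corresponding map, with kernel $C$. An antilinear element acts as $\mathrm{Ad}(g\sigma)$ with $g\in SU(n)$, and multiplying it by $[g]^{-1}\in M$ puts it in $P$. So $\nu$ is onto, $G_j=MP$, and linear elements of $G_j$ lie in $MC$. As in Section 8, $N_P=N_P(S)$ is torus-by-finite, $P=P^0N_P$, and $P^0=C^0$. Let $F=B\rtimes N_P$ with $p$ acting as $\mathrm{Ad}(\sigma)^{\nu(p)}$; it is torus-by-finite. Put
$$\phi_1(b,p)=[b]p,\qquad\phi_2(b,p)=\zeta^{\nu(p)}[b]p\qquad(\nu(p)\in\{0,1\}).$$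
As antilinear elements invert $\zeta$ and linear elements of $P$ fix it, $\phi_2$ is a homomorphism.

**Step 2.** This step checks element-conjugacy. It is clear if $\nu(p)=0$. Let $\nu(p)=1$ and $Y=b\sigma$, which preserves both summands. We claim that *$Y|_{M_2(\mathbb C)}$ commutes with a unitary of determinant $-1$.* This property is unchanged under conjugation of $Y$ by unitaries. On $M_2(\mathbb C)$, $YA=sg_1A^*g_2^T$.

Conjugating by a scalar $\kappa$ with $\kappa^2=s^{-1}$ multiplies the antilinear $Y$ by $\kappa^2$, so we may assume $s=1$. Conjugating by $A\mapsto Ak^T$, $k\in SU(2)$, gives $A\mapsto g_1k^TA^*g_2^Tk^T$; with $k^T=(g_2^T)^{-1}$ this is $A\mapsto gA^*$, $g\in SU(2)$. Conjugating by $A\mapsto lAl^*$, $l\in SU(2)$, gives $A\mapsto lgl^{-1}A^*$, so we may take $g$ diagonal. Then $\mathbb CE_{11}$ is stable, and so is its orthogonal complement. The unitary that is $-1$ on $\mathbb CE_{11}$ and $1$ on the complement commutes with $Y$. This proves the claim.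

Extending by $1$ on $\mathbb C^{n-4}$, we get a unitary $u'$ with $u'Y=Yu'$, $\det u'=-1$. Put $a=c^{-1}u'$. Then $\det a=-c^{-n}=1$ and $aYa^{-1}=c^{-1}Yc=c^{-2}Y$, so
$$[a]\,[b]p\,[a]^{-1}=[a\,b\,\sigma a^{-1}\sigma^{-1}]\,p=[aYa^{-1}\sigma^{-1}]\,p=\zeta[b]p .$$

**Step 3.** Here we extract an element $\rho$ and lift its action to $\mathbb C^n$. By 3.3 there is $y\in G$ with $y\phi_1y^{-1}=\phi_2$: it centralizes $[B]$ and $N_C(S)$, and $yxy^{-1}=\zeta x$ for antilinear $x\in N_P$. As $\zeta\in Z(M)\subset Z_j$, Lemma 6.2 gives $e\in S$ commuting with all of $N_P$ such that $\rho=ye^{-1}\in O_j$. Since $e\in C$, $\rho$ centralizes $[B]$, and $\rho x\rho^{-1}=\zeta x$ for antilinear $x\in N_P$. The action of $\rho$ on $M$ lifts to $\mathrm{Ad}(g)$ on $SU(n)$ with $g$ unitary or antiunitary, and $gbg^{-1}=\eta(b)b$ for $b\in B$, where $\eta:B\to\mu$ is a homomorphism, trivial on $B^0$ since $\mu$ is finite.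

**Step 4.** We show that *$g$ is not antiunitary.* If $n=4$, then $\mu=1$ and the scalar $i\in B$ is not fixed by an antiunitary $g$. If $n\ge6$, $B^0$ contains the torus $\{(s1_4,\delta):s^4\det\delta=1\}$, connected because $(4,1,\dots,1)$ is primitive. Its weights are $s,\delta_1,\dots,\delta_{n-4}$ in $\mathbb Z^{n-3}/\mathbb Z(4,1,\dots,1)$. An antiunitary $g$ commuting with it would map the weight space of $\chi$ to that of $-\chi$. But $-\delta_1$ is not a weight, since neither $\delta_1+\delta_k$ nor $\delta_1+s$ is a multiple of $(4,1,\dots,1)$.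

**Step 5.** We show that *$g$ is a scalar $a_1$ on $M_2(\mathbb C)$ and a scalar $a_2$ on $\mathbb C^{n-4}$.* Now $g$ is unitary and commutes with $B^0$. The $B^0$-weights of the vectors $E_{ab}$ and of the standard vectors are distinct: $T_1\otimes T_1$ separates the $E_{ab}$ from each other and from $\mathbb C^{n-4}$, and the torus of Step 4 separates the standard vectors. So $g$ is diagonal. For $b=(g_1\otimes g_2,1)$ we have $\eta(b)=1$, because $\mu=1$ if $n=4$, and $b$ is trivial on $\mathbb C^{n-4}\neq0$ if $n\geq6$. These $b$ commute with $g$ and permute the lines $\mathbb CE_{ab}$ transitively, so $g$ is a scalar on $M_2(\mathbb C)$. For $b=(1,\omega)$, $\eta(b)=1$ as $b$ is trivial on $M_2(\mathbb C)$, and these permute the coordinate lines of $\mathbb C^{n-4}$ transitively. Normalize $g$ so that $\det g=a_1^4a_2^{n-4}=1$.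

**Step 6.** Finally we produce $w$. Let $t_0=[g]\in M$ and $w_0=\rho t_0^{-1}$. It acts trivially on $M$ and lies in $O_j$, so $w_0\in O_j\cap C=Z_j$. Let $x\in N_P$ be antilinear; such $x$ exists, as $P=P^0N_P$, $P^0\subset\ker\nu$ and $\nu$ is onto. Since $\sigma g\sigma^{-1}=g^{-1}$ (the two scalars are conjugated), $xt_0x^{-1}=t_0^{-1}$. Insert $\rho=w_0t_0$ into $\rho x\rho^{-1}x^{-1}=\zeta$, recalling that $Z_j$ is central in $O_j$ and normalized by $x$:
$$\zeta=w_0t_0\,(xt_0^{-1}x^{-1})(xw_0^{-1}x^{-1})=t_0^2\,w_0\,(xw_0x^{-1})^{-1},$$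
$$t_0^2=\zeta\,(xw_0x^{-1})\,w_0^{-1}\in Z_j\cap M=Z(M). \tag{2}$$
Hence $g^2$ is scalar, and if $n\ge6$ then $a_2=\pm a_1$. As $n-4$ is even, $\det g=1$ gives $a_1^n=1$. So the scalar $a_1$ lies in $SU(n)$; let $a_0\in Z(M)$ be its image. Then $t_0^2=a_0^2$, and (2) reads $xw_0x^{-1}=\zeta^{-1}a_0^2w_0$. Let $w=w_0a_0\in Z_j$. Then
$$xwx^{-1}=\zeta^{-1}a_0^2w_0a_0^{-1}=\zeta^{-1}w .$$
$M$ and $C$ act trivially on $Z_j$. Linear elements of $G_j$ lie in $MC$, and antilinear ones in $MCx$. So $w$ has the stated property. $\square$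

## 11. Solving the problem in one simple ideal

Let $G,\Gamma,\phi_1,\phi_2$ be as in Theorem B′. Every element of a connected compact group is conjugate into a maximal torus; we need the twisted version.

**Lemma 11.1.** Let $\tilde K$ be a simply connected compact group with maximal torus $\tilde T$, and $h$ an automorphism preserving $\tilde T$ and a positive system. For every $\kappa\in\tilde K$ there is $k\in\tilde K$ with $k^{-1}\kappa h(k)\in\tilde T$.

*Proof.* We look for a fixed point of $f:k\tilde T\mapsto\kappa h(k)\tilde T$ on $X=\tilde K/\tilde T=\tilde K_{\mathbb C}/B$, where $B$ is the Borel subgroup of the positive system; a fixed point $k\tilde T$ is exactly what is claimed. Moving $\kappa$ to $1$ along a path, $f$ is homotopic to the map induced by $h$. That map is holomorphic, and since $h$ preserves $B$ it permutes the Schubert varieties (closures of the $B$-orbits). Their classes form a basis of $H_*(X)$, all in even degrees. So $h$ permutes a basis, and it fixes the class of a point. The Lefschetz number is therefore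 at least $1$, and $f$ has a fixed point. $\square$

Write $d\phi_i^{(j)}:\mathrm{Lie}\,\Gamma\to\mathfrak m_j$ for the components of $d\phi_i$. The group $\Gamma_+$ permutes $J$ via $\phi_1=\phi_2$. Fix $j$ and let $H_+\supset T$ be the stabilizer of $j$ in $\Gamma_+$.

**Proposition 11.2.** There is $\hat h\in O_j$ commuting with $\phi_1(H_+)$ such that $\mathrm{Ad}(\hat h)\,d\phi_1^{(j)}=d\phi_2^{(j)}$.

*Proof.* **Step 1.** We choose linear models. By 7.2 and 9.1 one of the following holds; take $\hat M\subset L$ accordingly.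

- (A) Type $A_{n-1}$, $n\ge3$, $M_j\not\cong SO(6)$: $\hat M=SU(n)$, $L=SU(n)\rtimes\langle\sigma\rangle$ acting on $\mathbb C^n$, $\sigma$ an antiunitary involution (when 10.1 is used, the one of its proof).
- (C) Type $C_n$, $n\ge1$ (including $A_1,B_2$): $\hat M=L=Sp(n)$.
- (B) $M_j\cong SO(2n+1)$, $n\ge3$: $\hat M=L=SO(2n+1)$.
- (G) Type $G_2$: $\hat M=L=G_2$.
- (D) $M_j\cong SO(2n)$, $n\ge3$, or $M_j\cong PSO(2n)$, $n\ge5$: $\hat M=SO(2n)$, $L=O(2n)$.

In each case $\hat M$ covers $M_j$, $L\to\mathrm{Aut}(\mathfrak m_j)$ has finite kernel, and its image contains the image of $G_j$. The last point is clear, because the image is all of $\mathrm{Aut}(\mathfrak m_j)$, except for $M_j=SO(8)$. There, elements of $G_j$ act by automorphisms of the group $SO(8)$, which preserve $\ker(Spin(8)\to SO(8))$. As $\mathrm{Out}(\mathfrak{so}(8))=S_3$ acts faithfully on $Z(Spin(8))=(\mathbb Z/2)^2$, these automorphisms come from $PO(8)$.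

**Step 2.** We turn $\phi_1,\phi_2$ into representations $R_1,R_2$ of one compact group that can be compared by characters. Let
$$\tilde H_+=\{(x,l)\in H_+\times L:\mathrm{Ad}(\phi_1(x))|_{\mathfrak m_j}=\mathrm{Ad}(l)\},$$
a finite cover of $H_+$. Let $K$ be the derived group of $\Gamma^0$, $\tilde K$ its simply connected cover, which is compact, and $\tilde T\subset\tilde K$ the maximal torus over $T\cap K$. The group $H_+$ acts on $\tilde K$, preserving $\tilde T$ and the positive system. Let $m^i:\tilde K\to\hat M$ integrate $d\phi_i^{(j)}|_{\mathrm{Lie}\,K}$.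

For $x\in H_+$, $\phi_i(x)$ permutes the simple ideals and preserves $\mathfrak m_j$, and $\phi_1(x)=\phi_2(x)$. So for $(x,l)\in\tilde H_+$ and $i=1,2$, $\mathrm{Ad}(l)\,d\phi_i^{(j)}(\xi)=d\phi_i^{(j)}(\mathrm{Ad}(x)\xi)$, hence $l\,m^i(k)\,l^{-1}=m^i(x\cdot k)$. Therefore
$$R_i:\tilde S:=\tilde K\rtimes\tilde H_+\to L,\qquad R_i(k,(x,l))=m^i(k)\,l$$
are homomorphisms. As $\phi_1=\phi_2$ on $T$, $m^1=m^2$ on $\tilde T$, so $R_1=R_2$ on $\tilde T\rtimes\tilde H_+$. Conjugating $(\kappa,\eta)\in\tilde S$ by $k^{-1}$ with $k\in\tilde K$ gives $(k^{-1}\kappa\,\eta(k),\eta)$, so by 11.1 every element of $\tilde S$ is $\tilde K$-conjugate into $\tilde T\rtimes\tilde H_+$. Hence, for every $s\in\tilde S$, $R_1(s)$ and $R_2(s)$ are conjugate under $\hat M$.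

**Step 3.** This step records what an intertwiner gives. Suppose $h$, in $L$ or in $U(n)$ in case (A), satisfies $hR_1h^{-1}=R_2$. Then $h$ commutes with all $l$, $(x,l)\in\tilde H_+$, because $R_i(1,(x,l))=l$; and $\mathrm{Ad}(h)m^1=m^2$.

($*$) *If $\hat h\in O_j$ acts on $\mathfrak m_j$ as $\mathrm{Ad}(h)$ and commutes with $\phi_1(H_+)$, then $\hat h$ is as required.* On $\mathrm{Lie}\,K$ this is $\mathrm{Ad}(h)m^1=m^2$. Next, $\hat h$ commutes with $\phi_1(T)$ and preserves the ideals $\mathfrak z,\mathfrak m_i$, so $\mathrm{Ad}(\hat h)d\phi_1^{(j)}=d\phi_1^{(j)}=d\phi_2^{(j)}$ on $\mathrm{Lie}\,T$. And $\mathrm{Lie}\,\Gamma=\mathrm{Lie}\,K+\mathrm{Lie}\,T$.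

($**$) *If $h\in\hat M$, its image $\hat h=[h]\in M_j\subset O_j$ commutes with $\phi_1(H_+)$.* For $(x,l)\in\tilde H_+$, conjugation by $l$ on the connected group $\hat M$ covers conjugation by $\phi_1(x)$ on $M_j$, since both have the same differential. So $\phi_1(x)\hat h\phi_1(x)^{-1}=[lhl^{-1}]=[h]$.

**Step 4.** Cases (C), (B), (G): here characters suffice. The characters of $R_1,R_2$ agree by Step 2. Lemma 5.1 (in case (B) after multiplying by $-1$ if needed) or Lemma 5.2 gives $h\in\hat M$ with $hR_1h^{-1}=R_2$. Use ($**$) and ($*$).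

**Step 5.** Case (A): we use 10.1 when the determinant is wrong. If all $l$ with $(x,l)\in\tilde H_+$ are linear, $R_1,R_2:\tilde S\to SU(n)$ have equal characters, so they are conjugate by some $h\in U(n)$, which may be scaled into $SU(n)$. Use ($**$), ($*$).

Suppose antilinear $l$ occur. Whether $R_i(k,(x,l))$ is linear depends only on $l$. So the compact group $U(1)\rtimes\tilde S$, antilinear elements inverting $U(1)$, acts orthogonally on $\mathbb C^n=\mathbb R^{2n}$ by $(\lambda,s)\mapsto\lambda R_i(s)$, for $i=1,2$. The real characters agree. For linear $s$ they are $2\,\mathrm{Re}(\lambda\,\mathrm{tr}\,R_i(s))$. An antilinear operator $Y$ satisfies $iYi^{-1}=-Y$, so it has real trace $0$. By 5.1 there is an orthogonal intertwiner $h$. It commutes with $U(1)$, so $h\in U(n)$, and $hR_1h^{-1}=R_2$. For antilinear $l$, $lhl^{-1}=h$ gives $\overline{\det h}=\det h$, so $\det h=\pm1$.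

If $\det h=1$, use ($**$), ($*$). If $\det h=-1$ and $n$ is odd, replace $h$ by $-h$. Let $\det h=-1$ and $n$ even. If $M_j=PU(n)$, the image $\hat h$ of $h$ in $PU(n)=M_j$ commutes with $\phi_1(H_+)$, since $lhl^{-1}=h$; use ($*$). Otherwise $n\ge6$, or $n=4$ and $M_j=SU(4)$, because $M_j\not\cong SO(6)=SU(4)/\{\pm1\}$. Take $c,\zeta,w$ from 10.1. Then $\det(ch)=c^n\det h=1$; put
$$\hat h=[ch]\,w\in O_j .$$
It acts on $\mathfrak m_j$ as $\mathrm{Ad}(h)$. Let $(x,l)\in\tilde H_+$. If $l$ is linear, $\phi_1(x)$ commutes with $[ch]$ and with $w$. If $l$ is antilinear, $l(ch)l^{-1}=c^{-1}h=c^{-2}(ch)$, so $\phi_1(x)[ch]\phi_1(x)^{-1}=\zeta[ch]$, while $\phi_1(x)w\phi_1(x)^{-1}=\zeta^{-1}w$. In both cases $\hat h$ commutes with $\phi_1(x)$. Use ($*$).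

**Step 6.** Case (D): we use 8.1 when the determinant is wrong. By 5.1 there is $h\in O(2n)$ with $hR_1h^{-1}=R_2$. If $\det h=1$ use ($**$), ($*$). Let $\det h=-1$. Take $r,P,\nu,\rho,u$ from 8.1, with $S$ a maximal torus of $C_j$. Put $q=hu^{-1}\in SO(2n)$ and
$$\hat h=[q]\,\rho\in O_j .$$
It acts on $\mathfrak m_j$ as $\mathrm{Ad}(qu)=\mathrm{Ad}(h)$. Let $(x,l)\in\tilde H_+$. Define $\nu_0\in\{0,1\}$ by $\det l=(-1)^{\nu_0}$ and $m=l\,r^{-\nu_0}\in SO(2n)$. Then $[m]^{-1}\phi_1(x)$ acts on $M_j$ as $\mathrm{Ad}(r^{\nu_0})$, so it lies in $P$. As $P=P^0N_P(S)$ with $P^0=C_j^0$, we can write $\phi_1(x)=[m]\,c_0\,p$ with $c_0\in C_j^0$, $p\in N_P(S)$, $\nu(p)=\nu_0$. Since $p$ normalizes $O_j$ and $C_j$ commutes with $O_j$, $\phi_1(x)$ acts on $O_j$ as $[m]\,p$. As $\rho$ commutes with $p$ and acts on $M_j$ as $\mathrm{Ad}(u)$,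
$$\phi_1(x)\hat h\phi_1(x)^{-1}=[m]\,[r^{\nu_0}qr^{-\nu_0}]\,\rho\,[m]^{-1}=\big[m\,r^{\nu_0}qr^{-\nu_0}\,u\,m^{-1}u^{-1}\big]\,\rho .$$
Now $l=mr^{\nu_0}$ commutes with $h=qu$, and $ur=ru$ if $\nu_0=1$. So
$$qu=m\,r^{\nu_0}\,q\,u\,r^{-\nu_0}m^{-1}=m\,r^{\nu_0}qr^{-\nu_0}\,u\,m^{-1},$$
and the element in brackets above is $quu^{-1}=q$. Hence $\phi_1(x)\hat h\phi_1(x)^{-1}=[q]\rho=\hat h$. Use ($*$). $\square$

## 12. Gluing the simple ideals: proof of Theorem B′

**Step 1.** The purpose is to choose the elements of Proposition 11.2 compatibly with $\Gamma_+$. Choose representatives $j$ of the $\Gamma_+$-orbits on $J$ and $\hat h_j$ as in 11.2. For $\gamma\in\Gamma_+$ put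
$$\hat h_{\gamma j}=\phi_1(\gamma)\,\hat h_j\,\phi_1(\gamma)^{-1}\in O_{\gamma j}.$$
This is well defined, since $\hat h_j$ commutes with $\phi_1$ of the stabilizer of $j$. From $d\phi_i^{(\gamma j)}(\mathrm{Ad}(\gamma)\xi)=\mathrm{Ad}(\phi_i(\gamma))\,d\phi_i^{(j)}(\xi)$ and $\phi_1(\gamma)=\phi_2(\gamma)$,
$$\mathrm{Ad}(\hat h_{\gamma j})\,d\phi_1^{(\gamma j)}(\mathrm{Ad}(\gamma)\xi)=\mathrm{Ad}(\phi_1(\gamma))\,\mathrm{Ad}(\hat h_j)\,d\phi_1^{(j)}(\xi)=\mathrm{Ad}(\phi_2(\gamma))\,d\phi_2^{(j)}(\xi)=d\phi_2^{(\gamma j)}(\mathrm{Ad}(\gamma)\xi).$$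
So $\mathrm{Ad}(\hat h_i)\,d\phi_1^{(i)}=d\phi_2^{(i)}$ for all $i\in J$.

**Step 2.** Now we multiply. Let $y=\prod_{i\in J}\hat h_i$. The groups $O_i$ commute pairwise, so the order is irrelevant. Conjugation by $\phi_1(\gamma)$ permutes the factors, so $y$ commutes with $\phi_1(\Gamma_+)$. Since $\hat h_k$ acts trivially on $\mathfrak z$ and on $\mathfrak m_i$, $i\ne k$, $\mathrm{Ad}(y)$ acts on $\mathfrak m_i$ as $\mathrm{Ad}(\hat h_i)$ and trivially on $\mathfrak z$. The $\mathfrak z$-components of $d\phi_1$ and $d\phi_2$ agree: they vanish on $\mathrm{Lie}\,K$, which is semisimple while $\mathfrak z$ is abelian, and they agree on $\mathrm{Lie}\,T$. So $\mathrm{Ad}(y)\,d\phi_1=d\phi_2$, hence $\mathrm{Ad}(y)\phi_1=\phi_2$ on $\Gamma^0$. On $\Gamma_+$, $\mathrm{Ad}(y)\phi_1=\phi_1=\phi_2$. As $\Gamma=\Gamma^0\Gamma_+$ by (1), $\phi_2=\mathrm{Ad}(y)\phi_1$. $\blacksquare$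

By Section 3, Theorem B′ gives Theorem B, and by Section 1, Theorem B gives Theorem A. Theorem C is Proposition 7.2 together with Proposition 9.1.
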